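# How many syzygies can a monomial curve of given width have?

## Semigroups generated by two or three integers in an interval of length two

Fix a field $\Bbbk$, and look at the curve parametrized by $x=t^5$, $y=t^6$, $z=t^7$. Which equations does it satisfy? Three are easy to see:
$$y^2-xz,\qquad yz^2-x^4,\qquad z^3-x^3y ,$$
with both terms of weight $12$, $20$, $21$ respectively. For $x=t^4$, $y=t^5$, $z=t^6$ we see $y^2-xz$ and $z^2-x^3$. Are these all the equations? We treat all triples $e,e+1,e+2$ with $e\ge3$ together. Let $P=\Bbbk[\![x,y,z]\!]$, let $R=\Bbbk[\![t^e,t^{e+1},t^{e+2}]\!]$, and let $I$ be the kernel of $P\to R$, $x\mapsto t^e$, $y\mapsto t^{e+1}$, $z\mapsto t^{e+2}$. Let $\Gamma$ be the set of exponents $\langle e,e+1,e+2\rangle$, that is, all sums of these three integers. We write $\lambda$ for length.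

First, $\lambda(R/xR)=e$. Indeed $R/t^eR$ has as a basis the $t^\gamma$ with $\gamma\in\Gamma$, $\gamma-e\notin\Gamma$, and there is exactly one such $\gamma$ in each residue class modulo $e$, namely the smallest element of $\Gamma$ in that class.

Second, there is a length test: if $I'\subseteq I$ is an ideal with $\lambda(P/(I'+xP))= e$, then $I'=I$. To see this, tensor $0\to I/I'\to P/I'\to R\to0$ with $P/xP$. Since $x$ is a nonzerodivisor on $R$, we have $\mathrm{Tor}_1^P(R,P/xP)=0$, so $(I/I')/x(I/I')$ is the kernel of the surjection $P/(I'+xP)\to R/xR$ of modules of the same length. It is zero, and Nakayama's lemma gives $I=I'$.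

Now let $e=2m$ with $m\ge2$. Take $I'=(y^2-xz,\ z^m-x^{m+1})$; the weights of the two terms of the second binomial agree, since $m(2m+2)=(m+1)2m$. Modulo $x$ we get $\Bbbk[\![y,z]\!]/(y^2,z^m)$, of length $2m=e$. So $I=I'$ has two generators.

Let $e=2m+1$ with $m\ge1$. Take $I'=(y^2-xz,\ yz^m-x^{m+2},\ z^{m+1}-x^{m+1}y)$. The weights agree: $(2m+2)+m(2m+3)=2m^2+5m+2=(m+2)(2m+1)$, and $(m+1)(2m+3)=2m^2+5m+3=(m+1)(2m+1)+(2m+2)$. Modulo $x$ we get $\Bbbk[\![y,z]\!]/(y^2,yz^m,z^{m+1})$, with basis $1,z,\dots,z^m,y,yz,\dots,yz^{m-1}$, so the length is $2m+1=e$. Again $I=I'$. The three generators are minimal, because modulo $x$ they become three monomials none of which divides another.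

So the number of equations is $2$ or $3$, according to the parity of $e$, and it stays there although $e$ grows without bound. The relations among the equations behave in the same way. The ring $R$ is a one-dimensional domain, hence Cohen–Macaulay, so its minimal free resolution over the three-dimensional ring $P$ has length $2$. The alternating sum of the ranks is zero, so the ranks are $1,2,1$ for $e$ even and $1,3,2$ for $e$ odd.

The only other semigroups whose smallest and largest minimal generators differ by $2$ are $\langle e,e+2\rangle$ with $e\geq 3$ odd. They have one equation. So in all these examples the number of equations is at most $3=\binom32$ and the number of relations among them is at most $2=2\binom33$. The largest generator minus the smallest, and not the size of the generators, seems to control the count. Does it always, and with which bound?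

## Betti numbers, the width, and the statements

A *numerical semigroup* is a subset $\Gamma\subseteq\mathbb N$ that contains $0$, is closed under addition and has finite complement. It has a unique minimal generating set $g_0<g_1<\dots<g_\nu$. Let $\Bbbk$ be a field, $R_\Gamma=\Bbbk[\![t^\gamma:\gamma\in\Gamma]\!]$ and $P=\Bbbk[\![x_0,\dots,x_\nu]\!]$. The ideal $I_\Gamma$ is the kernel of $P\to R_\Gamma$, $x_i\mapsto t^{g_i}$.

**Definition.** The Betti numbers of $R_\Gamma$ are $b_i(R_\Gamma)=\dim_\Bbbk\mathrm{Tor}_i^P(R_\Gamma,\Bbbk)$, the ranks in the minimal free resolution of $R_\Gamma$ over $P$. In particular $b_1(R_\Gamma)$ is the minimal number of generators of $I_\Gamma$. The width of $\Gamma$ is $\mathrm{wd}(\Gamma)=g_\nu-g_0$.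

Caviglia, Moscariello and Sammartano, in "Bounds for syzygies of monomial curves" (arXiv:2307.05770, 2023), state the conjecture that $b_i(R_\Gamma)\le i\binom{\mathrm{wd}(\Gamma)+1}{i+1}$ for all $i\ge1$. For width $2$ the right side is $3$ for $i=1$ and $2$ for $i=2$, exactly what we found. We prove the conjecture, for every numerical semigroup and every field, and decide when equality holds. Put $w=\mathrm{wd}(\Gamma)$ and $x^+=\max(x,0)$.

**Theorem A.** $b_i(R_\Gamma)\le i\binom{w+1}{i+1}$ for all $i\ge1$.

**Theorem B.** Let $1\le i\le w$. Then $b_i(R_\Gamma)=i\binom{w+1}{i+1}$ if and only if $\Gamma=\langle e,e+1,\dots,e+w\rangle$ with $e\ge w+1$ and $e\equiv1\pmod w$; in that case equality holds for all $i$. (For $i>w$ both sides are $0$.)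

**Theorem C.** Let $\nu\ge2$, $\delta=\gcd(g_j-g_0)_j$, $d=w/\delta$, $n=\nu-1$, $c=d-1-n\ge0$, $\pi=\sum_{k\ge1}(d-1-kn)^+$. Then for all $i\ge1$
$$b_i(R_\Gamma)\le i\binom{\nu+1}{i+1}+\frac{c+\pi}{\nu-1}\Big[i\binom{\nu+1}{i+1}-\binom{\nu}{i}\Big],$$
and the right side is $\le i\binom{d+1}{i+1}\le i\binom{w+1}{i+1}$.

**Corollary D.** If the tangent cone $\mathrm{gr}_{\mathfrak m}(R_\Gamma)$ is Cohen–Macaulay, the bounds of Theorems A and C hold for its Betti numbers too.

Three facts will be used all the time.

*The Betti numbers stop at $\nu$.* $R_\Gamma$ is a one-dimensional domain, so it has depth $1$. By the Auslander–Buchsbaum formula its projective dimension over $P$ is $(\nu+1)-1=\nu$. Also $\nu\le w$, because the $g_j$ are distinct integers.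

*The field may be enlarged.* Let $I\subset\Bbbk[x_0,\dots,x_\nu]$ be the kernel of $x_j\mapsto t^{g_j}$ into $\Bbbk[t]$. It is homogeneous for $\deg x_j=g_j$, and it is spanned by binomials. Take a minimal graded free resolution of $\Bbbk[\Gamma]=\Bbbk[x_0,\dots,x_\nu]/I$. For a field extension $K\supseteq\Bbbk$ the ring $K[\![x_0,\dots,x_\nu]\!]$ is flat over $\Bbbk[x_0,\dots,x_\nu]$, so after tensoring the resolution is still exact, and its matrices still have entries in the maximal ideal. It resolves the completion of $K[\Gamma]$ at the ideal $(t^{g_0},\dots,t^{g_\nu})$. That completion is $K[\![t^\gamma:\gamma\in\Gamma]\!]$, since the $k$-th power of this ideal lies in degrees $\ge kg_0$ and contains every element of degrees $\ge kg_\nu$. So the Betti numbers are the same over $K$.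

*No equation has a linear term.* $I_\Gamma\subseteq\mathfrak m_P^2$, because it is generated by binomials $x^u-x^v$ with both terms of the same weight, and no minimal generator $g_j$ is a sum of other generators.

The small cases of Theorem A are immediate. If $\nu=0$, then $\Gamma=\mathbb N$, $I_\Gamma=0$, $w=0$ and both sides are $0$. If $\nu=1$, then $I_\Gamma$ is principal and nonzero, so $b_1=1\le\binom{w+1}2$ and $b_i=0$ for $i\ge2$. **From now on, until Theorem B, we assume $\nu\ge2$,** so $n=\nu-1\ge1$. We let $K\supseteq\Bbbk$ be an extension field to be chosen later, and write $Q=K[x_0,\dots,x_\nu]$, $P=K[\![x_0,\dots,x_\nu]\!]$, $R=P/I_\Gamma$ for the objects over $K$.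

## Cutting the curve down by linear forms

A natural start is to divide by the nonzerodivisor $x_0$: Betti numbers do not change, and $R/x_0R$ has finite length. A module $M$ of finite length over a regular local ring of dimension $m$ satisfies $b_i(M)\le\lambda(M)\binom mi$, but here $\lambda(R/x_0R)=g_0$, and $g_0$ is not controlled by the width. The width-two examples show a way out. For $e=2m+1$, dividing also by $z$ leaves $\Bbbk[\![y]\!]/(y^2)$, whose length $2$ no longer depends on $e$. So we divide by a second linear form. It is no longer regular, and we need to know what this costs.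

**Lemma 1.** Let $P_1$ be a regular local ring with residue field $K$, $y\in\mathfrak m\setminus\mathfrak m^2$, $\bar P=P_1/yP_1$, $m=\dim\bar P$, and $A$ a $P_1$-module of finite length. Then
$$b_i^{P_1}(A)\le b_i^{\bar P}(A/yA)+b_{i-1}^{\bar P}(0:_Ay)\le b_i^{\bar P}(A/yA)+\lambda(A/yA)\binom m{i-1}.$$
Moreover $b_j^{\bar P}(M)\le\lambda(M)\binom mj$ for every $\bar P$-module $M$ of finite length.

*Proof.* Let $F$ be a minimal free resolution of $A$ over $P_1$ and $\bar F=F/yF$. The homology of $\bar F$ is $\mathrm{Tor}^{P_1}(A,P_1/yP_1)$, which is computed from $0\to P_1\xrightarrow{\,y\,}P_1\to\bar P\to0$: it is $A/yA$ in degree $0$, $0:_Ay$ in degree $1$, and zero elsewhere. Let $G$ be a free resolution of $A/yA$ over $\bar P$. Lift the identity of $A/yA$ to a chain map $\bar F\to G$, and let $C$ be its mapping cone. In the long exact sequence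
$$H_j(\bar F)\to H_j(G)\to H_j(C)\to H_{j-1}(\bar F)\to H_{j-1}(G)$$
the map on $H_0$ is an isomorphism, so the only homology of $C$ is $H_2(C)\cong 0:_Ay$. Since $C$ consists of free modules and is exact in degrees $0$ and $1$, it splits there: $C$ is the direct sum of a split exact complex and a complex $\cdots\to C_3\to Z_2\to 0$ with $Z_2$ free, and the latter is a free resolution of $0:_Ay$ shifted by $2$. Hence $H_j(C\otimes K)=\mathrm{Tor}_{j-2}^{\bar P}(0:_Ay,K)$. After tensoring with $K$, the cone sequence contains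
$$H_{i+1}(C\otimes K)\to H_i(\bar F\otimes K)\to H_i(G\otimes K).$$
The middle term has dimension $b_i^{P_1}(A)$, because $\bar F\otimes K=F\otimes K$. This is the first inequality.

Next, $0:_Ay$ and $A/yA$ are kernel and cokernel of multiplication by $y$ on the finite-length module $A$, so they have the same length. Finally, $b_j^{\bar P}(K)=\binom mj$ by the Koszul complex, and by the long exact sequence of Tor along a composition series, $b_j^{\bar P}(M)\le\lambda(M)\binom mj$. $\square$

**Iterating the lemma.** The purpose is to bound $b_i(R)$ by the lengths of a chain of quotients. Let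
$$\ell_1=\sum_{j=0}^{n+1}\xi_jx_j\quad(\xi_j\in K,\ \xi_{n+1}\ne0),\qquad \ell_2=x_0 .$$
The coefficients $\xi_j$ remain free for the moment. The image $\sum_j\xi_jt^{g_j}$ of $\ell_1$ in the one-dimensional domain $R$ is not zero. So $\ell_1$ is $R$-regular, $b_i^P(R)=b_i^{P/\ell_1P}(R/\ell_1R)$, and $R/\ell_1R$ has finite length. The ring $P/\ell_1P$ is regular of dimension $n+1$, with parameters $x_0,x_1,\dots,x_n$. Apply Lemma 1 with $y=x_0$, and then with $x_1,\dots,x_n$ in an order to be chosen. Write $z_n,z_{n-1},\dots,z_1$ for this order of removal and put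
$$A_j=R/(\ell_1,\ell_2,z_{j+1},\dots,z_n)R\qquad(0\le j\le n),$$
a quotient of a regular local ring of dimension $j$. Removing $x_0$ costs $\lambda(A_n)\binom n{i-1}$, removing $z_n$ costs $\lambda(A_{n-1})\binom{n-1}{i-1}$, and so on, down to $A_0=K$, a module over the field $K$ with $b_i=0$ for $i\ge1$. Thus
$$b_i(R)\le\sum_{j=0}^n\lambda(A_j)\binom j{i-1}\qquad(i\ge1).\tag{1}$$

In the example $e=2m+1$, $w=2$, with $\ell_1=z$, we have $n=1$, $\lambda(A_0)=1$, $\lambda(A_1)=2$, and (1) reads $b_1\le3$, $b_2\le2$, which is sharp.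

**The shape of the target.** From $(j+1)\binom j{i-1}=i\binom{j+1}i$ and $\sum_{j=0}^{m}\binom{j+1}i=\binom{m+2}{i+1}$ we get, for $i\ge 1$ and $m\geq 0$,
$$\sum_{j=0}^{m}(j+1)\binom j{i-1}=i\binom{m+2}{i+1}.\tag{2}$$
So $i\binom{d+1}{i+1}$ is a sum like (1) with $\lambda(A_j)$ replaced by $j+1$ and with $j$ running up to $d-1=n+c$ and not only to $n$. The quotient $A_j$ has the elements $1,z_1,\dots,z_j$ among its generators as a vector space. Whatever it has beyond these $j+1$ must be paid for by the $c$ extra terms $j=n+1,\dots,d-1$ of the target. We need to bound the excess.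

## The graded ring of the differences

To bound the $\lambda(A_j)$ independently of $g_0$, we replace $R$ by a larger ring that only sees the differences $g_j-g_0$.

**Definition.** Let $a_j=(g_j-g_0)/\delta$ and $S=\{0=a_0<a_1<\dots<a_{n+1}=d\}$. So $\gcd(S)=1$, $|S|=n+2$, and $c=d-1-n\ge0$ is the number of integers in $[0,d]$ missing from $S$. Let $J\subset Q$ be the toric ideal of the vectors $(1,a_j)$, and $B=Q/J$ with the standard grading. Then $B_k$ has a basis of elements $(k,p)$, where $p$ runs through the $k$-fold sumset $kS$. We identify $B$ with the subring generated by the $x_j=s^{d-a_j}t^{a_j}$ in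
$$\bar B=\bigoplus_{k\ge0}K[s,t]_{kd}.$$

For example, $\Gamma=\langle5,6,8,9\rangle$ has $S=\{0,1,3,4\}$, $d=4$, $n=2$, $c=1$. Here $B=K[s^4,s^3t,st^3,t^4]$ misses $s^2t^2$ in degree $1$, but $2S=\{0,1,\dots,8\}$, and then $kS=\{0,\dots,4k\}$ for all $k\ge2$. So $\bar B/B$ is one-dimensional.

A binomial $x^u-x^v$ with $|u|=|v|$ and $\sum u_ja_j=\sum v_ja_j$ also has $\sum u_jg_j=\sum v_jg_j$, because $g_j=g_0+\delta a_j$. Hence $JP\subseteq I_\Gamma$, and $R$ is a quotient of $P/JP$. Therefore $R/(\ell_1,\ell_2)R$ is a quotient of $B/(\ell_1,\ell_2)B$ as soon as the latter has finite length. Put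
$$N=\dim_KB/(\ell_1,\ell_2)B .$$

If $B$ were Cohen–Macaulay, $N$ would be the degree $d$. In general $N$ is larger, and the next lemma measures by how much. Write $\xi_{a}$ for the coefficient $\xi_j$ when $a=a_j$, and let
$$\Phi(T)=\sum_{a\in S}\xi_aT^a,\qquad E=K[T]/(\Phi).$$
Since $\xi_d\ne0$, we have $\dim_KE=d$. Let $U\subseteq E$ be the span of the classes of $T^a$, $a\in S$, let $U^k$ be the span of all products of $k$ elements of $U$, and put $\rho_k=d-\dim U^k$.

**Lemma 2.** $N=d+\dim_K\{x\in\bar B/B:\ell_1x=\ell_2x=0\}$, and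
$$N\le d+\sum_{k\ge1}\rho_k.\tag{3}$$
Moreover $\dim U=n+1$, so $\rho_1=c$; and $\bar B$ is a free module over the polynomial ring $K[\ell_1,\ell_2]$.

*Proof.* **Step 1: $\bar B$ is free of rank $d$ over $\Lambda=K[\ell_1,\ell_2]$.** In $K[s,t]$ we have $\ell_2=s^d$, and $\ell_1$ is $\xi_dt^d$ plus multiples of $s$. So $K[s,t]/(\ell_1,\ell_2)$ has finite dimension, $K[s,t]$ is a finite graded module over $\Lambda$, and $\Lambda$ is a polynomial ring in two variables. The forms $\ell_1,\ell_2$ are a regular sequence on the Cohen–Macaulay ring $K[s,t]$, so $K[s,t]$ is free over $\Lambda$ (Auslander–Buchsbaum). Its graded direct summand $\bar B$, which collects the degrees divisible by $d$, is free too. The Hilbert series is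
$$\sum_{k\ge0}(kd+1)z^k=\frac{1+(d-1)z}{(1-z)^2},$$
so the rank is $d$, and $\dim\bar B/(\ell_1,\ell_2)\bar B=d$.

**Step 2: $C=\bar B/B$ is a torsion $\Lambda$-module.** $\mathrm{Frac}(B)$ contains $s^d=x_0$ and $(t/s)^{a_j}=x_j/x_0$ for all $j$, hence $t/s$, because $\gcd(S)=1$. So $\mathrm{Frac}(B)=K(s^d,t/s)=\mathrm{Frac}(\bar B)$. Both domains are finite over $\Lambda$, so their $\Lambda$-ranks are the degrees of these fraction fields over $\mathrm{Frac}(\Lambda)$. They are equal, and $C$ has rank $0$.

**Step 3: the excess $N-d$ is the socle-like part of $C$.** Let $t_i=\dim\mathrm{Tor}_i^\Lambda(C,K)$. The minimal graded free resolution of $C$ has ranks $t_0,t_1,t_2$, so $t_0-t_1+t_2=\mathrm{rank}\,C=0$. Tensor $0\to B\to\bar B\to C\to0$ with $K=\Lambda/(\ell_1,\ell_2)$. Since $\bar B$ is free,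
$$0\to\mathrm{Tor}_1^\Lambda(C,K)\to B/(\ell_1,\ell_2)B\to\bar B/(\ell_1,\ell_2)\bar B\to\mathrm{Tor}_0^\Lambda(C,K)\to0$$
is exact, and $N=d+t_1-t_0=d+t_2$. By the Koszul complex, $t_2=\dim\{x\in C:\ell_1x=\ell_2x=0\}$. Since $C_0=0$, we have $t_2=\sum_{k\ge1}\kappa_k$ with $\kappa_k=\dim\{x\in C_k:\ell_1x=\ell_2x=0\}$.

**Step 4: the cokernel of $\ell_1$ on $C$.** Let $k\ge1$ and set $s=1$, $t=T$. This identifies $\bar B_k$ with the polynomials of degree $\le kd$, and $\ell_1$ with $\Phi$. Consider the map from polynomials of degree $\le kd$ to $E$. It is onto, as $kd\ge d$, and its kernel is $\Phi$ times the polynomials of degree $\le(k-1)d$, as $\deg\Phi=d$. So $\bar B_k/\ell_1\bar B_{k-1}\cong E$, and the image of $B_k$ is $U^k$. For $k=1$ the kernel of $B_1\to U$ is $K\ell_1$, so $\dim U=(n+2)-1=n+1$. The cokernel of $\ell_1:C_{k-1}\to C_k$ is $\bar B_k/(B_k+\ell_1\bar B_{k-1})\cong E/U^k$, of dimension $\rho_k$. In particular, as $C_0=0$, $\dim C_1=\rho_1=d-(n+1)=c$.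

**Step 5: telescoping.** Put $\eta_k=\dim C_k$. For $k\ge1$,
$$\kappa_k\le\dim\ker(\ell_1:C_k\to C_{k+1})=\eta_k-\eta_{k+1}+\rho_{k+1}.$$
Summing over $1\le k\le m$ gives $\sum_{k\le m}\kappa_k\le\eta_1-\eta_{m+1}+\sum_{k=2}^{m+1}\rho_k\le\sum_{k\ge1}\rho_k$, since $\eta_1=\rho_1$. Let $m\to\infty$. $\square$

In the example $S=\{0,1,3,4\}$, $C$ is one-dimensional, so it is killed by $\ell_1$ and $\ell_2$, and $N=4+1=5$ for every choice of $\ell_1$.

## Sumsets modulo $d$ and the obstruction from subgroups

To use (3) we want $U^k$ to grow fast. The obvious choice is $\ell_1=x_{n+1}-x_0$, that is, $\Phi=T^d-1$; note that $(\ell_1,\ell_2)=(x_{n+1},x_0)$, which is the pair of cuts we made by hand. Then $E=K[T]/(T^d-1)$ is the group algebra of $\mathbb Z/d$, and $U^k$ is spanned by the residues modulo $d$ of $kS$. The residues of $S$ form a set $\bar S$ with $n+1$ elements, since only $0$ and $d$ coincide. If $d$ is prime, the Cauchy–Davenport theorem gives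
$$\dim U^k=|k\bar S|\ge\min(d,kn+1),\qquad\text{so}\qquad\rho_k\le(d-1-kn)^+,$$
and (3) becomes $N\le d+\pi$ with the $\pi$ of Theorem C.

If $d$ is composite, this is the step that breaks. Take $\Gamma=\langle9,10,13,14,17\rangle$; the generators are minimal because $2\cdot9>17$. Here $S=\{0,1,4,5,8\}$, $d=8$, $n=3$. Then $\bar S=\{0,1,4,5\}=\{0,4\}+\{0,1\}$ and
$$2\bar S=\{0,4\}+\{0,1,2\}=\{0,1,2,4,5,6\},$$
which has $6$ elements, while $\min(8,2\cdot3+1)=7$. So $\rho_2=2$, and not at most $1$. The subgroup $\{0,4\}$ of $\mathbb Z/8$ is responsible: $\bar S$ is a union of cosets of it.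

But nothing forces us to take $T^d-1$. We are free in the choice of the coefficients $\xi_a$, and even in the choice of the field. If $\Phi$ is irreducible, $E$ is a field, and the role of the subgroups of $\mathbb Z/d$ is taken over by the fields between $K$ and $E$. So we look for a $\Phi$ with exponents in $S$ for which there are none.

## A field extension with no intermediate fields

From now on
$$K=\Bbbk(\xi_a:a\in S)\quad\text{with independent indeterminates }\xi_a,$$
and $\ell_1=\sum_{a\in S}\xi_ax_{(a)}$, where $x_{(a_j)}=x_j$. The condition $\gcd(S)=1$ must enter. For $S'=\{0,2,4\}$ the polynomial $\xi_4T^4+\xi_2T^2+\xi_0$ would be no good, since the square of a root generates a quadratic extension of $K$ strictly in between.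

**Lemma 3.** $\Phi(T)=\sum_{a\in S}\xi_aT^a$ is irreducible over $K$, and $L=K[T]/(\Phi)$ has no subfield strictly between $K$ and $L$.

*Proof.* **Step 1: irreducibility, and a description of $L$ as a rational function field.** Let $k'=\Bbbk(\xi_a:a\in S,a>0)$ and $f(T)=\sum_{a>0}\xi_aT^a$, so that $\Phi=\xi_0+f(T)$ and $K=k'(\xi_0)$. As a polynomial in $\xi_0$ over $k'[T]$, $\Phi$ is monic of degree one, so it is irreducible in $k'[\xi_0,T]$, and by Gauss's lemma in $K[T]$. Let $\theta\in L$ be the class of $T$. Then $\xi_0=-f(\theta)$, so $L=k'(\theta)$ and $K=k'(f(\theta))$. Since $\xi_0$ is transcendental over $k'$, so is $\theta$.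

**Step 2: an intermediate field comes from a polynomial decomposition of $f$.** Let $K\subseteq M\subseteq L$. By Lüroth's theorem $M=k'(r)$ with $r\in k'(\theta)$. If $r$ has a finite value $\alpha\in k'$ at $\theta=\infty$, replace $r$ by $1/(r-\alpha)$; so we may assume that $r$ has a pole at $\infty$. As $f\in M$, write $f=g(r)$ with $g\in k'(u)$. Evaluating at $\theta=\infty$ gives $g(\infty)=f(\infty)=\infty$. If $r$ had a pole at a finite point $\theta_0\in\overline{k'}$, then $f(\theta_0)=g(\infty)=\infty$, which is impossible for a polynomial $f$. So $r$ is a polynomial in $\theta$. If $g$ had a pole at a finite $u_0\in\overline{k'}$, choose $\theta_0\in\overline{k'}$ with $r(\theta_0)=u_0$; then $f(\theta_0)=\infty$, again impossible. So $g$ is a polynomial. Put $h=r-r(0)$ and replace $g(u)$ by $g(u+r(0))$. Then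
$$f=g(h),\qquad h(0)=0,\qquad g(0)=f(0)=0,\qquad M=k'(h).$$

**Step 3: no nontrivial decomposition exists.** Compare the behavior at $\theta=0$. Write $g(u)=u^\mu g_1(u)$ with $g_1(0)\ne0$, $\mu\ge1$, write $h=\theta^\alpha h_1$ with $h_1(0)\ne0$, $\alpha\ge1$, and $f=\theta^{a_1}f_1$ with $f_1=\xi_{a_1}+\sum_{a>a_1}\xi_a\theta^{a-a_1}$. From $f=\theta^{\alpha\mu}h_1^\mu g_1(h)$ and $h_1(0)^\mu g_1(0)\ne0$ we get
$$f_1=h_1^\mu\,g_1(h).$$
Because $n\ge1$, $S$ has at least two positive elements, so $f_1$ has positive degree in $\theta$. It is monic of degree one in $\xi_{a_1}$, so by the argument of Step 1, now over $\Bbbk(\xi_a:a>a_1)$, it is irreducible in $k'[\theta]$.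

If $h_1$ is constant, then $h$ is a constant times $\theta^\alpha$, so $f\in k'[\theta^\alpha]$ and $\alpha$ divides every element of $S$. As $\gcd(S)=1$, $\alpha=1$ and $M=k'(\theta)=L$. If $h_1$ is not constant, irreducibility of $f_1$ forces $\mu=1$ and $g_1(h)$ constant. So $g_1$ is constant, $g$ has degree one, and $M=k'(h)=k'(f)=K$. $\square$

**Lemma 4.** Let $[L:K]=d$ with no fields strictly between $K$ and $L$. For nonzero $K$-subspaces $X,Y\subseteq L$, the span $XY$ of all products satisfies $\dim XY\ge\min(d,\dim X+\dim Y-1)$.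

*Proof.* The plan is to move elements from $Y$ to $X$ until this is no longer possible, and then to see that $X$ is stable under a field. Take a counterexample $(X,Y)$ with $\dim Y$ minimal. Scaling $Y$ by a nonzero element of $L$ changes no dimension, so assume $1\in Y$. If $\dim Y=1$, the inequality holds, so $\dim Y\ge2$. For $0\ne a\in X$ put
$$X'=X+aY,\qquad Y'=Y\cap a^{-1}X\ni1 .$$
Since $\dim(X\cap aY)=\dim Y'$, we have $\dim X'+\dim Y'=\dim X+\dim Y$. Also $X'Y'\subseteq XY$: clearly $XY'\subseteq XY$, and $aY\cdot Y'=Y\cdot aY'\subseteq YX$. So $(X',Y')$ is again a counterexample, and by minimality $Y'=Y$, that is, $aY\subseteq X$. This holds for every $a\in X$, so $XY\subseteq X$, and $X$ is a module over $K[Y]$. The ring $K[Y]$ is a finite-dimensional domain over $K$, hence a field, and it is not $K$ because $\dim Y\ge2$. So $K[Y]=L$, hence $X=L$ and $XY=L$, which is not a counterexample. $\square$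

**Proposition 5.** With $\ell_1$ generic as above and $\ell_2=x_0$, we have $N\le d+\pi$, where $\pi=\sum_{k\ge1}(d-1-kn)^+$.

*Proof.* By Lemma 2, $\dim U=n+1$. By Lemmas 3 and 4 and induction on $k$, $\dim U^k\ge\min(d,kn+1)$, so $\rho_k\le(d-1-kn)^+$. Insert this in (3). $\square$

For $S=\{0,1,3,4\}$ we have $\pi=(3-2)^+=1$, and the proposition says $N\le5$; we saw that $N=5$.

## Ordering the variables by averaging

We know the length of the largest ring in the chain, $\lambda(A_n)\le N$. For (1) we also need the smaller $A_j$, and here the order in which the variables are removed matters.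

Because $\ell_2=x_0$ and $\ell_1$ involves $x_{n+1}$, the ring $D=B/(\ell_1,\ell_2)B$ is a quotient of $K[x_1,\dots,x_n]$ by a homogeneous ideal. That ideal contains no linear form, since $J$ contains none (the $a_j$ are distinct) and so $\dim D_1=(n+2)-2=n$. Choose a basis of $D$ that consists of monomials. It contains $1$ and $x_1,\dots,x_n$; let $O$ be the set of its elements of degree $\ge2$ and $\varepsilon=|O|$. Then $N=1+n+\varepsilon$, and by Proposition 5
$$\varepsilon\le d+\pi-1-n=c+\pi.\tag{4}$$

The bound $\lambda(A_j)\le1+j+\varepsilon$ for $j\ge1$ is clear, but it is too weak. Say $c=1$ and $n\ge3$, so $d=n+2$ and $\pi=1$. With $\varepsilon=2$, (1) for $i=1$ would only give $b_1\le\sum_{j=0}^n(1+j)+2n=\binom{n+2}2+2n$, which exceeds the target $\binom{n+3}2=\binom{n+2}2+n+2$. So the removal of variables must also remove a share of $O$.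

**Lemma 6.** The variables $x_1,\dots,x_n$ can be ordered as $z_1,\dots,z_n$ so that for all $0\le j\le n$
$$\lambda(A_j)\le1+j+\frac jn\,\varepsilon.\tag{5}$$

*Proof.* Each monomial in $O$ involves at least one of the $n$ variables. So some variable, which we call $z_n$, occurs in at least $\frac1n|O|$ elements of $O$ and is absent from at most $\frac{n-1}n|O|$ of them. Discard the elements that involve $z_n$ and repeat with the other $n-1$ variables: some $z_{n-1}$ is absent from at most the fraction $\frac{n-2}{n-1}$ of the remaining monomials, which are at most $\frac{n-2}n|O|$ monomials, and so on. In this order at most $\frac jn\varepsilon$ elements of $O$ involve only $z_1,\dots,z_j$, for every $j$.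

The ring $D/(z_{j+1},\dots,z_n)D$ is spanned by those elements of the monomial basis that involve only $z_1,\dots,z_j$: these are $1$, the variables $z_1,\dots,z_j$, and at most $\frac jn\varepsilon$ elements of $O$. Finally, $R$ is a quotient of $P/JP$, and $D$ has finite length, so it is unchanged by completion; hence $A_j$ is a quotient of $D/(z_{j+1},\dots,z_n)D$. $\square$

For $\Gamma=\langle5,6,8,9\rangle$ we have $n=2$ and $\varepsilon=N-1-n=2$. So $\lambda(A_0)=1$, $\lambda(A_1)\le3$, $\lambda(A_2)\le5$, and (1) gives $b_1\le9$, $b_2\le3+2\cdot5=13$, $b_3\le5$. The bounds of Theorem A are $10$, $20$, $15$.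

## The numerical inequality, and Theorems A and C

Inserting (4) and (5) in (1), we have
$$b_i(R)\le\sum_{j=0}^n\Big(1+j+\frac jn(c+\pi)\Big)\binom j{i-1}.\tag{6}$$

**Step 1: (6) is the first inequality of Theorem C.** By (2), $\sum_{j=0}^n(j+1)\binom j{i-1}=i\binom{n+2}{i+1}$. Since $\sum_{j=0}^n\binom j{i-1}=\binom{n+1}i$, also $\sum_{j=0}^nj\binom j{i-1}=i\binom{n+2}{i+1}-\binom{n+1}i$. Put $n=\nu-1$.

**Step 2: the excess is paid for by the $c$ extra terms, in the case $i=1$.** We claim that
$$\sum_{j=0}^n\frac jn(c+\pi)=\frac{n+1}2(c+\pi)\le\sum_{j=n+1}^{d-1}(j+1),\quad\text{strictly if }c>0.\tag{7}$$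
Since $d-1=n+c$, the right side is $(n+2)+\dots+(n+1+c)=c(n+1)+\frac{c(c+1)}2$. After multiplication by $2$ the claim becomes $(n+1)(c+\pi)\le2c(n+1)+c(c+1)$, that is,
$$(n+1)\pi\le c(n+c+2).$$
Now $\pi=\sum_{k\ge1}(n+c-kn)^+=\sum_{m\ge0}(c-mn)^+$. Write $c=qn+r$ with $0\le r<n$. The terms $m=0,\dots,q$ are the ones that count, so
$$\pi=(q+1)c-n\,\frac{q(q+1)}2=\frac{(q+1)(2c-qn)}2=\frac{(q+1)(c+r)}2 .$$
Moreover $(n+1)(q+1)=nq+n+q+1=c-r+n+q+1$. Hence
$$2(n+1)\pi=(c+n+q+1-r)(c+r)=c^2+cn+cq+c+rn+rq+(r-r^2).$$
Here $cq\le c^2$ because $q\le c$; $rn\le cn$; $rq\le nq\le c$; and $r-r^2\le0$ because $r$ is an integer $\ge0$. So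
$$2(n+1)\pi\le2c^2+2cn+2c\le2c^2+2cn+4c=2c(n+c+2),$$
and the last inequality is strict if $c>0$.

**Step 3: all $i$.** The function $j\mapsto\binom j{i-1}$ is nondecreasing. So it is at most $\binom n{i-1}$ for $j\le n$ and at least $\binom n{i-1}$ for $j\ge n+1$. With (7),
$$\sum_{j=0}^n\frac jn(c+\pi)\binom j{i-1}\le\binom n{i-1}\sum_{j=n+1}^{d-1}(j+1)\le\sum_{j=n+1}^{d-1}(j+1)\binom j{i-1}.\tag{8}$$
Therefore, by (2), the right side of (6) is at most
$$\sum_{j=0}^{d-1}(j+1)\binom j{i-1}=i\binom{d+1}{i+1}\le i\binom{w+1}{i+1},$$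
as $d\le w$. This proves Theorem C, and Theorem A for $\nu\ge2$; the cases $\nu\le1$ were settled at the beginning. $\blacksquare$

## Equality and intervals with $e\equiv1\pmod w$

In width two, equality held for $\langle e,e+1,e+2\rangle$ with $e$ odd and failed for $e$ even. Theorem B says that this is the general pattern. For its proof we need the Betti numbers of one ring exactly.

**Lemma 7.** Let $A=K[y_1,\dots,y_p]$, $p\ge0$, with maximal ideal $\mathfrak m=(y_1,\dots,y_p)$. For $j\ge1$ the space $\mathrm{Tor}_j^A(A/\mathfrak m^2,K)$ lives in degree $j+1$ and has dimension $j\binom{p+1}{j+1}$. The same Betti numbers hold for $K[\![y_1,\dots,y_p]\!]/\mathfrak m^2$.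

*Proof.* Let $V=A_1$, so $A/\mathfrak m^2=K\oplus V$. The Koszul complex of $y_1,\dots,y_p$ on $A/\mathfrak m^2$ has $\Lambda^jV\otimes K$ (in degree $j$) and $\Lambda^jV\otimes V$ (in degree $j+1$) in homological position $j$. Its only nonzero differentials are $\Lambda^{j+1}V\otimes K\to\Lambda^jV\otimes V$, $e_F\mapsto\sum_{f\in F}\pm e_{F\setminus f}\otimes e_f$. They are injective for $j\ge0$, because the pair $(F\setminus f,f)$ determines $F$, so different $e_F$ have images with disjoint supports. So for $j\ge1$ the homology in position $j$ is the cokernel of this map, in degree $j+1$, of dimension $p\binom pj-\binom p{j+1}$. From $(p-j)\binom pj=(j+1)\binom p{j+1}$ this equals $j\binom pj+j\binom p{j+1}=j\binom{p+1}{j+1}$. The last assertion follows by flat base change. $\square$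

Now let $1\le i\le w$; so $\nu\ge1$.

**Step 1: equality forces the generators to fill an interval.** First note that if $e\ge w+1$, then $e,\dots,e+w$ are minimal generators, as $2e>e+w$; so the semigroups in Theorem B have width $w$ and $\nu=w$. If $i>\nu$, then $b_i=0<i\binom{w+1}{i+1}$ and $\nu<w$, so neither side of the equivalence holds. Let $i\le\nu$.

If $\delta>1$, then $d<w$ and $b_i\le i\binom{d+1}{i+1}\le i\binom w{i+1}<i\binom{w+1}{i+1}$, because $\binom wi>0$. (For $\nu\ge2$ the first inequality is Theorem C; for $\nu=1$ we have $i=1$, $d=1$ and $b_1=1=\binom22$.) If $\delta=1$, $\nu\ge2$ and $c>0$, then $\binom n{i-1}\ge1$, because $i-1\le\nu-1=n$. So the strict inequality (7) makes the first inequality in (8) strict, and $b_i<i\binom{d+1}{i+1}=i\binom{w+1}{i+1}$. If $\delta=1$ and $\nu=1$, then $w=\delta=1$.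

So equality forces $\{g_0,\dots,g_\nu\}=\{e,e+1,\dots,e+w\}$, $e=g_0$. If $e\le w$, then $2e\in[e+1,e+w]$ would not be a minimal generator; hence $e\ge w+1$. It remains to study these semigroups:
$$\Gamma=\bigcup_{k\ge0}[ke,k(e+w)],\qquad e=aw+b,\quad1\le b\le w,\quad a\ge1 .$$
We must show that equality holds exactly for $b=1$. Here $S=\{0,1,\dots,w\}$ and $B=\bar B$. By Step 1 of Lemma 2's proof with $\ell_1=x_w$ (which works for $w=1$ as well), $B$ is free over $K[x_w,x_0]$. So $x_0,x_w$ is a regular sequence on $B$, and $\dim B/(x_0,x_w)B=w$.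

**Step 2: if $b\ge2$, equality fails.** The aim is to find a little room in Lemma 1. We have $w\ge2$. Put $n=w-1$, $R_1=R/x_0R$, $y=x_w$, $M=(0:_{R_1}y)$ and $\bar P=P/(x_0,x_w)P$, of dimension $n$. Since $x_0$ is $R$-regular, Lemma 1 gives
$$b_i(R)\le b_i^{\bar P}(R_1/yR_1)+b_{i-1}^{\bar P}(M).$$
The ring $R_1/yR_1$ is a quotient of $B/(x_0,x_w)B$, so it has length at most $w=n+1$. Since $I_\Gamma\subseteq\mathfrak m_P^2$, it maps onto $\bar P/\mathfrak m^2$, which has length $n+1$. So $R_1/yR_1=\bar P/\mathfrak m^2$, and by Lemma 7 its Betti numbers are $i\binom w{i+1}$. Also $\lambda(M)=\lambda(R_1/yR_1)=w$.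

If $\mathfrak mM=0$, we would have $M=K^w$. This is not the case. Let $\gamma=ae+(a-1)w+b$.

* We have $\gamma\in[ae,a(e+w)]\subseteq\Gamma$, as $b\le w$. Also $\gamma-e=(a-1)(e+w)+b>(a-1)(e+w)$, and $\gamma-e<ae$ because $(a-1)w+b<aw+b=e$. So $\gamma-e$ lies in a gap between consecutive intervals, $\gamma-e\notin\Gamma$, and $t^\gamma\ne0$ in $R_1$.
* We have $yt^\gamma=t^{e+(\gamma+w)}$ and $\gamma+w=ae+aw+b=(a+1)e\in\Gamma$. So $yt^\gamma=0$ in $R_1$, and $t^\gamma\in M$.
* We have $x_{w-1}t^\gamma=t^{e+(\gamma+w-1)}$ and $\gamma+w-1=(a+1)e-1$. Since $a(e+w)=(a+1)e-b<(a+1)e-1$ because $b\ge2$, this number lies in a gap and is not in $\Gamma$. So $x_{w-1}t^\gamma\ne0$ in $R_1$.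

Hence $v=t^\gamma\in M$ satisfies $\mathfrak mv\ne0$. By Nakayama's lemma $\mathfrak m^2v\ne\mathfrak mv$. Choose a hyperplane $H$ with $\mathfrak m^2v\subseteq H\subset\mathfrak mv$, of codimension one in $\mathfrak mv$; it is a submodule. Then $W=\bar Pv/H$ is cyclic of length $2$, so $W\cong\bar P/\mathfrak q$ with $\mathfrak q\supseteq\mathfrak m^2$ and $\mathfrak q/\mathfrak m^2$ a hyperplane in $\mathfrak m/\mathfrak m^2$. For suitable regular parameters, $\mathfrak q=(y_1,\dots,y_{n-1},y_n^2)$, which is generated by a regular sequence of length $n$. By the Koszul complex $b_j(W)=\binom nj$. The chain $0\subseteq H\subset\bar Pv\subseteq M$ refines to a filtration of $M$ with factors $W$ and $w-2$ copies of $K$. So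
$$b_{i-1}(M)\le\binom n{i-1}+(w-2)\binom n{i-1}=(w-1)\binom{w-1}{i-1}<w\binom{w-1}{i-1},$$
where the strict inequality uses $i\le w$. Since $w\binom{w-1}{i-1}=i\binom wi$, we conclude
$$b_i(R)<i\binom w{i+1}+i\binom wi=i\binom{w+1}{i+1}.$$

**Step 3: if $b=1$, equality holds.** Let $e=aw+1$ with $a\ge1$, and $G=B/x_0B$. As $\dim B_k=kw+1$ and $x_0$ is regular on $B$, the Hilbert function of $G$ is $1,w,w,w,\dots$. The aim is to show that $R/x_0R$ is a truncation of $G$.

Put $R_1=R/x_0R$, a quotient of the completion of $G$. The subspace $x_0B_a$ of $B_{a+1}$ is spanned by the $(a+1,p)$ with $0\le p\le aw$, so $G_{a+1}$ has the basis $(a+1,aw+j)$, $1\le j\le w$. The element $(k,p)$ maps to $t^{ke+p}$ in $R$. So $(a+1,aw+j)$ maps to $t^{e+\gamma}$ with $\gamma=ae+aw+j=(a+1)e+(j-1)\in\Gamma$, which is zero in $R_1$. As $G$ is generated in degree $1$, all of $G_{\ge a+1}$ maps to zero, and $R_1$ is a quotient of $G/G_{\ge a+1}$. The latter has length $1+aw=e$, and $\lambda(R_1)=\lambda(R/t^eR)=e$. So $R_1\cong G/G_{\ge a+1}$.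

Now compute Tor over $K[x_1,\dots,x_w]$. The element $x_w$ is regular on $G$ and on its submodule $G_{\ge a+1}$. The ring $G/x_wG$ has Hilbert function $1,w-1,0,\dots$, so it is $K[x_1,\dots,x_{w-1}]/\mathfrak m^2$. By Lemma 7, for $j\ge1$, $\mathrm{Tor}_j(G,K)$ has dimension $j\binom w{j+1}$ and lives in degree $j+1$, and $\mathrm{Tor}_0(G,K)$ lives in degree $0$. The module $G_{\ge a+1}/x_wG_{\ge a+1}$ has Hilbert function $w$ in degree $a+1$ and $0$ elsewhere, so it is $K(-a-1)^w$. Hence $\mathrm{Tor}_j(G_{\ge a+1},K)$ has dimension $w\binom{w-1}j$ and lives in degree $j+a+1\ge j+2$. For reasons of degree, all the maps $\mathrm{Tor}_j(G_{\ge a+1},K)\to\mathrm{Tor}_j(G,K)$ vanish, and the long exact sequence of $0\to G_{\ge a+1}\to G\to R_1\to0$ splits into short ones. For all $i\ge1$,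
$$b_i(R)=b_i(R_1)=i\binom w{i+1}+w\binom{w-1}{i-1}=i\binom w{i+1}+i\binom wi=i\binom{w+1}{i+1}.$$
This proves Theorem B. $\blacksquare$

## Tangent cones that are Cohen–Macaulay

The tangent cone $\mathrm{gr}_{\mathfrak m}(R_\Gamma)=\bigoplus_k\mathfrak m^k/\mathfrak m^{k+1}$ is $\Bbbk[x_0,\dots,x_\nu]/I^*$, where $I^*$ is generated by the initial forms (the forms of lowest standard degree) of the elements of $I_\Gamma$. For instance, for $\langle5,6,7\rangle$ the equations of the first section have initial forms $y^2-xz$, $yz^2$, $z^3$.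

For the proof of Corollary D, let first $\nu\le1$. Then the tangent cone is a polynomial ring or a hypersurface, and the bound of Theorem A holds for the same reason as for $R_\Gamma$. Let $\nu\ge2$.

**Step 1: pass to $K$.** Each $\mathfrak m^k/\mathfrak m^{k+1}$ has a basis of monomials $t^\gamma$ that does not depend on the field. So the tangent cone of $R$ over $K$ is obtained from that over $\Bbbk$ by extension of scalars. Its Betti numbers and its dimension do not change, so by the Auslander–Buchsbaum formula the Cohen–Macaulay property is kept. Write $\mathrm{gr}_{\mathfrak m}(R)=Q/I^*$ over $K$, with the generic $\ell_1$ as before.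

**Step 2: the tangent cone is a quotient of $B$.** $J$ is generated by standard-homogeneous elements of $I_\Gamma$, and each of these is its own initial form. So $J\subseteq I^*$.

**Step 3: $\ell_1$ cuts the tangent cone down to finite length.** Since $\xi_0\ne0$, the image of $\ell_1$ in $R$ is $t^{g_0}$ times a unit of $K[\![t]\!]$. So $\mathfrak m\subseteq t^{g_0}K[\![t]\!]=\ell_1K[\![t]\!]$, and $\ell_1^{-k}\mathfrak m^k$, $k\ge0$, are $R$-submodules of $K[\![t]\!]$. They form an increasing chain, as $\ell_1\in\mathfrak m$. Since $K[\![t]\!]$ is a finite $R$-module, the chain becomes stationary, and $\mathfrak m^{k+1}=\ell_1\mathfrak m^k$ for $k\gg0$. So $\mathrm{gr}_{\mathfrak m}(R)/\ell_1\mathrm{gr}_{\mathfrak m}(R)$ is zero in large degrees and has finite length. The ring $\mathrm{gr}_{\mathfrak m}(R)$ has dimension $1$; if it is Cohen–Macaulay, $\ell_1$ is regular on it.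

**Step 4: the earlier argument applies.** Replace $R$ by $P/I^*P$, the completion of $\mathrm{gr}_{\mathfrak m}(R)$, which has the same Betti numbers. The proof of (1) used only that $\ell_1$ is regular on $R$ with a quotient of finite length, and that $A_0=K$, which is clear since $\ell_1,x_0,\dots,x_n$ generate the maximal ideal of $P$. Proposition 5 concerns only $B$. Lemma 6 used only that $R$ is a quotient of $P/JP$, and the deductions from (6) on are numerical. So (6) and its consequences hold for $\mathrm{gr}_{\mathfrak m}(R)$, and Corollary D follows. $\blacksquare$
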